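\title{Complete bounded minimal surfaces with non-empty essential spectrum that do not factorize via a covering}

\begin{abstract}
We construct a simply connected complete minimal surface in a ball of $\mathbb{R}^3$ whose Laplacian has non-empty essential spectrum and whose immersion does not factorize via a non-trivial Riemannian covering. This answers a question posed by Bessa, Jorge and Mari. The surface is built by attaching infinitely many prescribed minimal discs along thin necks, and its essential spectrum is computed exactly: it is the set of limits of Dirichlet eigenvalues of the attached discs. In a ball of radius $R$, every half-line $[\Lambda,\infty)$ with $\Lambda\ge j_0^2/R^2$ occurs as essential spectrum, where $j_0$ is the first zero of the Bessel function $J_0$, and no minimal surface in that ball has spectrum below $j_0^2/R^2$. The main tool is the inverse of the Laplacian, viewed on the space of functions with finite Dirichlet integral: its dependence on the immersion is Lipschitz from the supremum norm to the operator norm.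
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $M$ be a connected surface and $F:M\to\mathbb{R}^3$ a minimal immersion. We give $M$ the induced metric $g_F$, with area measure $dA_F$ and Laplace--Beltrami operator $\Delta$; minimality means that $\Delta F=0$ componentwise. The surface is \emph{bounded} if $F(M)$ is a bounded set and \emph{complete} if $g_F$ is complete. By $-\Delta$ we mean the Friedrichs extension of $-\Delta|_{C_c^\infty(M)}$ in $L^2(M,dA_F)$; on a complete surface it is the only self-adjoint extension. The \emph{essential spectrum} $\sigma_{\mathrm{ess}}(-\Delta)$ is the set of points of the spectrum $\sigma(-\Delta)$ that are accumulation points of the spectrum or eigenvalues of infinite multiplicity.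

For the plane, the Fourier transform gives $\sigma=\sigma_{\mathrm{ess}}=[0,\infty)$. For a flat disc the spectrum is a sequence of Dirichlet eigenvalues of finite multiplicity tending to infinity, and $\sigma_{\mathrm{ess}}=\emptyset$. A complete bounded minimal surface resembles both. It is intrinsically unbounded, like the plane: the function $|F|^2$ has positive Laplacian, so it has no maximum, $M$ is not compact, and a complete non-compact surface has infinite diameter. It is extrinsically confined, like the disc, and its spectrum stays away from $0$ (Theorem~\ref{thm:B}(1) below). One may ask which of the two behaviors the essential spectrum follows.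

There is a cheap way to create essential spectrum. We say that $F$ \emph{factorizes via a Riemannian covering} if $F=\psi\circ\pi$, where $\pi:M\to M'$ is a Riemannian covering with at least two sheets onto a surface $M'$ with the metric induced by a minimal immersion $\psi:M'\to\mathbb{R}^3$. If $\psi$ is complete and bounded and $\pi$ has infinitely many sheets, then $F$ is complete and bounded, and $\sigma_{\mathrm{ess}}(-\Delta)\ne\emptyset$ on $M$ (Example~\ref{ex:cover} recalls why). It is also known that there are incomplete minimal surfaces in $\mathbb{R}^3$ with non-empty essential spectrum whose immersion factorizes via no Riemannian covering. The following question was posed by Bessa, Jorge and Mari \cite{BJM}.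

\begin{quote}
\emph{Is there a complete bounded minimal surface $F:M\to\mathbb{R}^3$ with non-empty essential spectrum such that $F$ does not factorize via a Riemannian covering?}
\end{quote}

Two observations suggest the answer yes. First, the covering argument uses very little of the covering: only that $M$ contains infinitely many disjoint copies of one small disc. Second, a factorization forces every point of $F(M)$ to have at least two preimages, so a single point with one preimage excludes it; and a point is easy for a surface in $\mathbb{R}^3$ to avoid. What has to be done is to fit infinitely many discs of fixed size into one complete minimal surface inside a ball while keeping away from one point.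

Throughout, $\mathbb{D}$ is the open unit disc in $\mathbb{C}$, $\mathbb{D}_s=\{|z|<s\}$, and $\mathbb{B}_R\subset\mathbb{R}^3$ is the open ball of radius $R$ about $0$.

\begin{theorem}\label{thm:A}
For every $R>0$ there is a simply connected complete minimal surface $F:M\to\mathbb{B}_R$ with $\sigma_{\mathrm{ess}}(-\Delta)\neq\emptyset$ and a point $q\in M$ with $F^{-1}(F(q))=\{q\}$. In particular, $F$ does not factorize via a Riemannian covering.
\end{theorem}

The construction determines the essential spectrum completely. An \emph{admissible disc} in $\mathbb{B}_R$ is a conformal minimal immersion $G$ of a neighborhood of $\overline{\mathbb{D}}$ into $\mathbb{R}^3$ with $G(\overline{\mathbb{D}})\subset\mathbb{B}_R$. Let $\mathrm{Spec}(G)$ be the Dirichlet spectrum of $(\mathbb{D},g_G)$, that is, the spectrum of the Friedrichs extension. For a sequence $G_\bullet=(G_n)_{n\ge1}$ of admissible discs put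
\[
\Sigma(G_\bullet)=\{\lambda:\ \text{there are } n_1<n_2<\cdots \text{ and }\lambda_k\in\mathrm{Spec}(G_{n_k})\text{ with }\lambda_k\to\lambda\}.
\]
Let $j_{m,l}$ be the $l$-th positive zero of the Bessel function $J_m$, and $j_0=j_{0,1}$. A surface is \emph{non-factorizing} if it does not factorize via a Riemannian covering.

\begin{theorem}\label{thm:B}
Let $R>0$.
\begin{itemize}
\item[(1)] For every minimal surface in $\mathbb{B}_R$ (complete, or with the Friedrichs extension), $\inf\sigma(-\Delta)\ge j_0^2/R^2$.
\item[(2)] For every sequence $(G_n)_{n\ge1}$ of admissible discs in $\mathbb{B}_R$ there is a simply connected, complete, non-factorizing minimal surface $F:M\to\mathbb{B}_R$ with $\sigma_{\mathrm{ess}}(-\Delta)=\Sigma(G_\bullet)$.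
\item[(3)] For each $\Lambda\in[j_0^2/R^2,\infty)$ there is a non-factorizing complete minimal surface in $\mathbb{B}_R$ with $\sigma_{\mathrm{ess}}(-\Delta)=[\Lambda,\infty)$. For $\Lambda=j_0^2/R^2$ it also has $\sigma(-\Delta)=[j_0^2/R^2,\infty)$, the largest set permitted by \textup{(1)}. The set of values of $\inf\sigma_{\mathrm{ess}}(-\Delta)$ over non-factorizing complete minimal surfaces in $\mathbb{B}_R$ is exactly $[j_0^2/R^2,\infty]$. One can also have $\sigma_{\mathrm{ess}}(-\Delta)=\mathrm{Spec}(G)$ for any admissible disc $G$ in $\mathbb{B}_R$, for example $\{j_{m,l}^2/r^2\}_{m\ge0,\,l\ge1}$ for any $0<r<R$.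
\end{itemize}
\end{theorem}

Here $\inf\emptyset=\infty$. The surface of part (2) is the limit of admissible discs $F_0,F_1,\dots$. To pass from $F_{n-1}$ to $F_n$ we join $F_{n-1}$ to a translate of $G_n$ by a thin neck, using Mergelyan's theorem, and then push the boundary intrinsically far away, using a theorem of Alarc\'on, Drinovec Drnov\v{s}ek, Forstneri\v{c} and L\'opez \cite{ADFL}. This theorem changes the immersion little in the supremum norm but gives no control of the metric near the boundary. For Theorem~\ref{thm:A} that does no harm, because the copies of the discs lie in the interior. For Theorem~\ref{thm:B}(2) we must show that the uncontrolled region creates no essential spectrum. This is the role of the operator $T_F$ of Section~\ref{sec:T}.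

Section~\ref{sec:spec} contains the spectral facts, the proof of Theorem~\ref{thm:B}(1), and the model case of a disjoint union of discs. Section~\ref{sec:attach} carries out the inductive step, Section~\ref{sec:limit} passes to the limit and proves Theorem~\ref{thm:A}, and Section~\ref{sec:ess} proves the rest of Theorem~\ref{thm:B}.

\section{Repeated discs and the bottom of the spectrum}\label{sec:spec}

\subsection*{The Friedrichs extension}
Functions are real-valued, and spectra are those of the complexified operators. On a Riemannian surface $(M,g)$ let $Q(u,v)=\int\langle\nabla u,\nabla v\rangle\,dA$ and $Q(u)=Q(u,u)$. The \emph{form domain} is the closure of $C_c^\infty(M)$ in the norm $(Q(u)+\|u\|_{L^2}^2)^{1/2}$. The Friedrichs extension is the self-adjoint operator $L=-\Delta\ge0$ such that the domain of $L^{1/2}$ is the form domain and $Q(u,v)=(L^{1/2}u,L^{1/2}v)_{L^2}$. Its spectrum has infimum $\inf Q(u)/\|u\|^2$ over $0\ne u\in C^\infty_c(M)$.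

For a self-adjoint operator $A$ and an interval $I$ let $\mathbf{1}_I(A)$ be the spectral projection. The essential spectrum has the following standard description:
\begin{equation}\label{eq:rank}
t\in\sigma_{\mathrm{ess}}(A)\iff \mathbf{1}_{(t-\delta,\,t+\delta)}(A)\ \text{has infinite rank for every }\delta>0 .
\end{equation}
Covering a compact interval by finitely many open ones, we see that $\mathbf{1}_I(A)$ has finite rank if $I$ is compact and misses $\sigma_{\mathrm{ess}}(A)$. We also use \emph{Weyl's theorem}: if $A$ is bounded self-adjoint and $E$ is compact self-adjoint, then $\sigma_{\mathrm{ess}}(A+E)=\sigma_{\mathrm{ess}}(A)$.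

\begin{lemma}\label{lem:test}
Let $v_1,v_2,\dots\in C_c^\infty(M)$ be non-zero with pairwise disjoint supports and $Q(v_n)\le C\|v_n\|^2$ for all $n$. Then $\sigma_{\mathrm{ess}}(-\Delta)\cap[0,C]\neq\emptyset$.
\end{lemma}

\begin{proof}
The $v_n$ are orthogonal for $Q$ and for the $L^2$ product, so $Q(u)\le C\|u\|^2$ on their span $W$, which has infinite dimension. If $[0,C]$ missed $\sigma_{\mathrm{ess}}$, then $\mathbf{1}_{[0,C]}(L)$ would have finite rank and would annihilate some $0\ne u\in W$. The spectral measure $\mu_u$ of $u$ would live on $(C,\infty)$, and $Q(u)=\int\lambda\,d\mu_u(\lambda)>C\|u\|^2$, a contradiction.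
\end{proof}

\begin{example}\label{ex:cover}
Let $\pi:M\to M'$ be a Riemannian covering with infinitely many sheets, $U'\subset M'$ an evenly covered open set, and $0\ne v\in C_c^\infty(U')$. The copies $v_n$ of $v$ on the sheets over $U'$ have disjoint supports and the same quotient $Q(v_n)/\|v_n\|^2$. Lemma~\ref{lem:test} gives $\sigma_{\mathrm{ess}}(-\Delta)\ne\emptyset$ on $M$.
\end{example}

\subsection*{The lower bound in a ball}
The Bessel functions $J_m(s)=\sum_{i\ge0}\frac{(-1)^i}{i!\,(i+m)!}(s/2)^{2i+m}$ satisfy
\[
J_0''+\frac{J_0'}{s}+J_0=0,\qquad J_0'=-J_1,\qquad \Bigl(\frac{J_1}{s}\Bigr)'=-\frac{J_2}{s},\qquad (s^{m+1}J_{m+1})'=s^{m+1}J_m .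
\]
Since $J_0>0$ on $[0,j_0)$, the last identity with $m=0$ gives $J_1>0$ on $(0,j_0]$, and then with $m=1$ gives $J_2>0$ on $(0,j_0]$. By separation of variables, the Dirichlet spectrum of the flat disc of radius $r$ is $\{j_{m,l}^2/r^2\}_{m\ge0,\,l\ge1}$; the eigenvalue $j_0^2/r^2$ belongs to the positive eigenfunction $J_0(j_0|x|/r)$. To bound the spectrum of an arbitrary minimal surface in $\mathbb{B}_R$ we transplant this eigenfunction by means of the distance to the center.

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)}]
Let $F:M\to\mathbb{B}_R$ be a minimal immersion. Put $\omega=j_0/R$, $\eta(r)=J_0(\omega r)$, $r=|F|$ and $u=\eta(|F|)$. The function $u$ is smooth because $J_0(s)$ is a power series in $s^2$, and positive because $|F|<R$. Where $r>0$, let $p=|\nabla r|^2$; then $p\in[0,1]$, since $\nabla r$ is the tangential part of the unit vector $F/|F|$. Minimality gives $\Delta r^2=2\sum_i|\nabla F_i|^2=4$, and $\Delta r^2=2r\Delta r+2p$, so $\Delta r=(2-p)/r$. Therefore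
\[
\Delta u=\eta''p+\frac{\eta'}{r}(2-p)=\Bigl(\eta''+\frac{\eta'}{r}\Bigr)-(1-p)\Bigl(\eta''-\frac{\eta'}{r}\Bigr)=-\omega^2u-(1-p)\,r\Bigl(\frac{\eta'}{r}\Bigr)' .
\]
From $\eta'(r)/r=-\omega^2J_1(s)/s$ with $s=\omega r$ we get $(\eta'/r)'=\omega^3J_2(s)/s>0$ for $0<r<R$. Hence $-\Delta u\ge\omega^2u$ where $r>0$. The zeros of $F$ are isolated, since an immersion is locally injective, so the inequality holds everywhere by continuity.

Let $v\in C_c^\infty(M)$ and write $v=u\phi$. Expanding both sides gives $|\nabla v|^2=u^2|\nabla\phi|^2+\langle\nabla u,\nabla(u\phi^2)\rangle$, and integration by parts yields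
\[
Q(v)=\int u^2|\nabla\phi|^2\,dA+\int\frac{-\Delta u}{u}\,v^2\,dA\ \ge\ \omega^2\int v^2\,dA .\qedhere
\]
\end{proof}

The flat disc of radius $R$ through the center of the ball has $p\equiv1$ and attains the bound. Applied to the open flat disc of radius $r$ in $\mathbb{B}_r$, the bound shows that $j_0^2/r^2$ is its lowest eigenvalue.

\subsection*{The model: a disjoint union of discs}
Lemma~\ref{lem:test} locates some essential spectrum but does not compute it. The computation is elementary when the discs do not interact.

\begin{lemma}\label{lem:sum}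
Let $A=\bigoplus_nA_n$ be an orthogonal sum of countably many self-adjoint operators, and let $I$ be an open interval with $I\cap\sigma_{\mathrm{ess}}(A_n)=\emptyset$ for all $n$. Then $t\in I$ lies in $\sigma_{\mathrm{ess}}(A)$ if and only if there are $n_1<n_2<\cdots$ and $t_k\in\sigma(A_{n_k})$ with $t_k\to t$.
\end{lemma}

\begin{proof}
Let $[t-\delta,t+\delta]\subset I$ and $I_\delta=(t-\delta,t+\delta)$. Then $\mathbf{1}_{I_\delta}(A)=\bigoplus_n\mathbf{1}_{I_\delta}(A_n)$, and each summand has finite rank. The sum has infinite rank exactly when infinitely many summands are non-zero, that is, when $\sigma(A_n)$ meets $I_\delta$ for infinitely many $n$. This holds for all small $\delta$ exactly when the stated sequences exist. Now use \eqref{eq:rank}.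
\end{proof}

An admissible disc has empty essential spectrum (Lemma~\ref{lem:T}(iii) and (iv) below). So Lemma~\ref{lem:sum} with $I=\mathbb{R}$ says that $\Sigma(G_\bullet)$ is the essential spectrum of the Dirichlet Laplacian on the disjoint union of the discs $(\mathbb{D},g_{G_n})$. This union is neither connected nor complete. Theorem~\ref{thm:B}(2) asserts that it can be made connected, complete and non-factorizing without changing the essential spectrum. We now compute $\Sigma$ in the cases needed for part (3).

\begin{example}\label{ex:flat}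
(a) If $G_n=G$ for all $n$, then $\Sigma(G_\bullet)=\mathrm{Spec}(G)$: constant sequences give $\supset$, and $\subset$ holds because a spectrum is closed.

For (b) and (c) let $G_n(z)=r_n(\operatorname{Re}z,\operatorname{Im}z,0)$ with $0<r_n<R$, so that $\min\mathrm{Spec}(G_n)=j_0^2/r_n^2$.

(b) If $r_n\to0$, then $\min\mathrm{Spec}(G_n)\to\infty$ and $\Sigma(G_\bullet)=\emptyset$.

(c) Let $\Lambda\ge j_0^2/R^2$, put $r=j_0/\sqrt\Lambda\le R$, and let $(r_n)$ be dense in $(0,r)$. Then $\Sigma(G_\bullet)=[\Lambda,\infty)$. Indeed, every eigenvalue of $G_n$ is at least $j_0^2/r_n^2>\Lambda$, which gives $\subset$. Conversely, let $\lambda\ge\Lambda$, so that $j_0/\sqrt\lambda\in(0,r]$. Every open subinterval of $(0,r)$ contains $r_n$ for infinitely many $n$, so there are $n_1<n_2<\cdots$ with $r_{n_k}\to j_0/\sqrt\lambda$, and then $j_0^2/r_{n_k}^2\to\lambda$.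
\end{example}

\section{The inverse Laplacian on the Dirichlet space}\label{sec:T}

\subsection*{Conformal minimal immersions}
Let $X$ be a Riemann surface with local coordinate $z=x+iy$. A map $F:X\to\mathbb{R}^3$ is a conformal minimal immersion if and only if $\Phi_F=2\,\partial F/\partial z=F_x-iF_y$ is holomorphic with values in the punctured null cone
\[
\mathcal{N}=\{\xi\in\mathbb{C}^3\setminus\{0\}:\ \xi_1^2+\xi_2^2+\xi_3^2=0\}.
\]
Holomorphy says that $F$ is harmonic, the equation says that $|F_x|=|F_y|$ and $F_x\perp F_y$, and $\Phi_F\neq0$ says that $F$ is an immersion. One has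
\[
F=\mathrm{const}+\operatorname{Re}\int\Phi_F\,dz,\qquad g_F=\tfrac12|\Phi_F|^2|dz|^2,\qquad dA_F=\tfrac12|\nabla F|^2\,dx\,dy ,
\]
where $|\nabla F|^2=|F_x|^2+|F_y|^2$. On a simply connected plane domain every holomorphic map into $\mathcal{N}$ arises in this way.

The cone is parametrized by \emph{spinors}: let $\Pi(a,b)=(a^2-b^2,\ i(a^2+b^2),\ 2ab)$. Expanding gives $\Pi\cdot\Pi=0$ and $|\Pi(a,b)|^2=2(|a|^2+|b|^2)^2$, so $\Pi$ maps $\mathbb{C}^2\setminus\{0\}$ into $\mathcal{N}$. The equation $\Pi(a,b)=\xi$ is equivalent to $2a^2=\xi_1-i\xi_2$, $2b^2=-\xi_1-i\xi_2$, $2ab=\xi_3$. For $\xi\in\mathcal{N}$ the product of the first two right-hand sides is $\xi_3^2$, so there are exactly two solutions $\pm(a,b)$. Near a point with $a\ne0$ they are given holomorphically by a branch of $a=\sqrt{(\xi_1-i\xi_2)/2}$ and $b=\xi_3/2a$, and near a point with $b\ne0$ by a branch of $b=\sqrt{-(\xi_1+i\xi_2)/2}$ and $a=\xi_3/2b$. Thus $\Pi$ is a two-sheeted covering, and a holomorphic map from a disc into $\mathcal{N}$ lifts to a holomorphic map into $\mathbb{C}^2\setminus\{0\}$.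

We shall use the gradient estimate for a real harmonic function $u$ on the disc of radius $s$ about $z$:
\begin{equation}\label{eq:grad}
|\nabla u(z)|\le\frac2s\sup|u| .
\end{equation}
It follows from the mean value property of $\partial_eu$ and the divergence theorem on concentric discs.

\subsection*{The basic inequality}
To compare the Laplacians of two immersions of $X$ we need a common Hilbert space. The space $L^2(dA_F)$ depends on $F$. The Dirichlet integral does not: for functions $u,v,w$ the integral $\int_Xw\,\nabla u\cdot\nabla v:=\int w\,(u_xv_x+u_yv_y)\,dx\,dy$ is independent of the holomorphic coordinate, and it equals $\int w\,\langle\nabla u,\nabla v\rangle_g\,dA_g$ for every conformal metric $g$. So we reverse the usual roles: the Dirichlet integral $\|\nabla u\|^2=Q(u)$ is the norm, and $\int u^2\,dA_F$ is a quadratic form on that space. The next lemma bounds this form by the size of $F$ alone. We write $|f|_\infty=\sup_X|f|$.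

\begin{lemma}\label{lem:basic}
Let $f:X\to\mathbb{R}^3$ be harmonic and bounded. Then $\int_Xu^2|\nabla f|^2\le4|f|_\infty^2\|\nabla u\|^2$ for all $u\in C_c^\infty(X)$.
\end{lemma}

\begin{proof}
Since $f$ is harmonic, $|\nabla f|^2=\frac12\Delta|f|^2$. Integrating by parts,
\[
\int u^2|\nabla f|^2=-\frac12\int\nabla(u^2)\cdot\nabla|f|^2=-2\int u\sum_if_i\,\nabla u\cdot\nabla f_i .
\]
Pointwise, $|\sum_if_i\nabla u\cdot\nabla f_i|\le|f|\,|\nabla u|\,|\nabla f|$. By the Cauchy--Schwarz inequality the right-hand side is at most $2|f|_\infty\|\nabla u\|\,(\int u^2|\nabla f|^2)^{1/2}$. Divide by the last factor and square.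
\end{proof}

Let $X$ carry a bounded conformal minimal immersion $F$. Lemma~\ref{lem:basic} with $f=F$ gives
\begin{equation}\label{eq:poinc}
\int u^2\,dA_F\le2|F|_\infty^2\,\|\nabla u\|^2 .
\end{equation}
Boundedness is needed: on the plane the functions $u(z/s)$ have a fixed Dirichlet integral, while their $L^2$ norms grow like $s$. By \eqref{eq:poinc}, $\|\nabla u\|$ is equivalent to the form norm on $C_c^\infty(X)$. The \emph{Dirichlet space} $H_X$ is the form domain of $-\Delta$ for $g_F$ with the inner product $\langle u,v\rangle=Q(u,v)$; it is a Hilbert space in which $C_c^\infty(X)$ is dense. It does not depend on $F$: a sequence in $C_c^\infty(X)$ that is Cauchy for $\|\nabla\cdot\|$ converges in $L^2(dA_F)$ and in $L^2(dA_G)$ for any second bounded immersion $G$, and the limits agree because the two measures are comparable on compact sets. For a bounded open set $D\subset\mathbb{C}$, taking the flat immersion gives $H_D=H_0^1(D)$.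

Define the bounded self-adjoint operator $T_F=T_{X,F}\ge0$ on $H_X$ by
\[
\langle T_Fu,v\rangle=\int_Xuv\,dA_F .
\]
We fix three conventions.
\begin{itemize}
\item \emph{Subdomains.} For open $D\subset X$, extension by zero identifies $H_D$ with the closure of $C_c^\infty(D)$ in $H_X$; let $P_D$ be the orthogonal projection onto it. An operator on $H_D$ is regarded as an operator on $H_X$ that vanishes on $H_D^\perp$; this does not change its norm. Then $T_{D,F}=P_DT_{X,F}P_D$.
\item \emph{Disjoint subdomains.} If $D\cap D'=\emptyset$, $u\in H_D$ and $v\in H_{D'}$, then $\langle u,v\rangle=0$ and $\langle T_Fu,v\rangle=0$; both follow by density from the case of test functions.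
\item \emph{Transport.} An injective holomorphic map $\iota:X\to X'$ induces an isometry $u\mapsto u\circ\iota^{-1}$ of $H_X$ onto $H_{\iota(X)}$. For an operator $T$ on $H_X$ let $\iota_*T$ be the transported operator. Then $\iota_*T_{X,F'\circ\iota}=T_{\iota(X),F'}$ for an immersion $F'$ of $X'$.
\end{itemize}

\begin{lemma}\label{lem:T}
Let $F,G$ be bounded conformal minimal immersions of $X$, and $L=-\Delta$ for $g_F$.
\begin{itemize}
\item[(i)] $\|T_F\|\le2|F|_\infty^2$.
\item[(ii)] $\|T_F-T_G\|\le2(|F|_\infty+|G|_\infty)\,|F-G|_\infty$.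
\item[(iii)] $\sigma(L)=\{1/t:0\ne t\in\sigma(T_F)\}$ and $\sigma_{\mathrm{ess}}(L)=\{1/t:0\neq t\in\sigma_{\mathrm{ess}}(T_F)\}$.
\item[(iv)] If $X=D\subset\mathbb{C}$ is bounded and $F$ is smooth on a neighborhood of $\overline D$, then $T_F$ is compact.
\end{itemize}
\end{lemma}

\begin{proof}
(i) and (ii). For bounded harmonic $f$ let $W_fu=u\,df$, an $\mathbb{R}^3$-valued one-form with the conformally invariant $L^2$ norm $\|W_fu\|^2=\int u^2|\nabla f|^2$. By Lemma~\ref{lem:basic}, $W_f$ extends to $H_X$ with $\|W_f\|\le2|f|_\infty$. Since $dA_F=\frac12|\nabla F|^2dx\,dy$, we have $T_F=\frac12W_F^*W_F$, which gives (i). The map $f\mapsto W_f$ is linear and $F-G$ is harmonic, so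
\[
T_F-T_G=\tfrac12\bigl(W_F^*W_{F-G}+W_{F-G}^*W_G\bigr),
\]
and the norm of the right-hand side is at most $\frac12(2|F|_\infty+2|G|_\infty)\cdot2|F-G|_\infty$.

(iii) By \eqref{eq:poinc}, $L\ge c$ for some $c>0$. Hence $L^{1/2}:H_X\to L^2(dA_F)$ is onto, and it is isometric by the definition of $L$. For $u,v\in H_X$ we have $\langle L^{-1}u,v\rangle=(L^{1/2}L^{-1}u,L^{1/2}v)_{L^2}=(u,v)_{L^2}=\langle T_Fu,v\rangle$, so $T_F=L^{-1}|_{H_X}$. Conjugation by the unitary map $L^{1/2}$ turns $T_F$ into $L^{-1}$ on $L^2(dA_F)$. The spectral projection of $L$ on an interval $I\subset(0,\infty)$ is that of $L^{-1}$ on $\{1/\lambda:\lambda\in I\}$, which with \eqref{eq:rank} gives both claims.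

(iv) Write $dA_F=\varrho\,dx\,dy$ with $\varrho$ bounded on $D$. The inclusion $J:H_0^1(D)\to L^2(D,dx\,dy)$ is compact by Rellich's theorem, and $T_F=J^*\varrho J$.
\end{proof}

Estimate (ii) involves no derivative of $F-G$, although $T_F$ is defined by the first derivatives of $F$. The following example is the simplest case in which this matters.

\begin{example}\label{ex:wild}
For $n\ge1$ and $c_n>0$ take the spinor $(a,b)=(1,c_nz^n)$ and let $F_n=\operatorname{Re}\int_0^z\Pi(1,c_n\zeta^n)\,d\zeta$ on $\mathbb{D}$. With $F_\infty(z)=(x,-y,0)$ and $w=c_n^2z^{2n+1}/(2n+1)$,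
\[
F_n-F_\infty=\Bigl(-\operatorname{Re}w,\ -\operatorname{Im}w,\ \operatorname{Re}\frac{2c_nz^{n+1}}{n+1}\Bigr),\qquad |F_n-F_\infty|_\infty\le\frac{c_n^2}{2n+1}+\frac{2c_n}{n+1}.
\]
The area density is $\frac12|\Phi_{F_n}|^2=(1+c_n^2|z|^{2n})^2$, and integration in polar coordinates gives
\[
\mathrm{area}(\mathbb{D},g_{F_n})=\pi\Bigl(1+\frac{2c_n^2}{n+1}+\frac{c_n^4}{2n+1}\Bigr).
\]
Take $c_n^2=n^{3/4}$. Then $F_n\to F_\infty$ uniformly while the area tends to infinity. The metrics $g_{F_n}$ are not uniformly comparable to the flat one, so the direct comparison of Rayleigh quotients gives no positive lower bound for the eigenvalues. Yet $\|T_{F_n}-T_{F_\infty}\|\to0$ by Lemma~\ref{lem:T}(ii). By the min--max principle the $k$-th largest eigenvalues of two compact non-negative operators differ by at most the norm of the difference, so for each $k$ the $k$-th Dirichlet eigenvalue of $(\mathbb{D},g_{F_n})$ converges to that of the flat unit disc. The extra area sits near $\partial\mathbb{D}$ (the density tends to $1$ uniformly on each $\mathbb{D}_s$, $s<1$), where functions in $H_0^1(\mathbb{D})$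 are small.
\end{example}

Besides changes of the immersion we must handle changes of the domain. Here compactness replaces the estimate (ii).

\begin{lemma}\label{lem:proj}
Let $T$ be a compact self-adjoint operator on a Hilbert space $H$, and $P_i$ the orthogonal projections onto closed subspaces $H_i$. Suppose that the $H_i$ decrease and $Y=\bigcap_iH_i$, or that they increase and $Y=\overline{\bigcup_iH_i}$. Let $P$ be the projection onto $Y$. Then $\|P_iTP_i-PTP\|\to0$.
\end{lemma}

\begin{proof}
For nested subspaces $\|P_iu-P_{i'}u\|^2=\bigl|\,\|P_iu\|^2-\|P_{i'}u\|^2\bigr|$, and $\|P_iu\|$ is monotone and bounded, so $P_iu$ converges to some $u_\infty$. In both cases $u_\infty\in Y$ and $u-u_\infty=\lim(u-P_iu)\perp Y$, so $u_\infty=Pu$. The operators $P_i-P$ have norm at most $1$ and tend to $0$ pointwise, hence uniformly on the compact closure of the image of the unit ball under $T$. Thus $\|(P_i-P)T\|\to0$, and $\|T(P_i-P)\|\to0$ by taking adjoints. Finally $P_iTP_i-PTP=(P_i-P)TP_i+PT(P_i-P)$.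
\end{proof}

\section{Attaching a disc}\label{sec:attach}

The inductive step rests on two approximation theorems. \emph{Mergelyan's theorem}: if $K\subset\mathbb{C}$ is compact with connected complement, every continuous function on $K$ that is holomorphic in the interior of $K$ is a uniform limit of polynomials on $K$. The second is the source of completeness; we use it only for $N=\overline{\mathbb{D}}$.

\begin{theorem}[{\cite[Theorem 1.1]{ADFL}}]\label{thm:ADFL}
Let $N$ be a compact bordered Riemann surface, $F:N\to\mathbb{R}^3$ a conformal minimal immersion that is smooth up to the boundary, and $\varepsilon>0$. There is a continuous map $\widetilde F:N\to\mathbb{R}^3$ with $|\widetilde F-F|<\varepsilon$ on $N$ whose restriction to the interior of $N$ is a complete conformal minimal immersion.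
\end{theorem}

The property $F^{-1}(F(q))=\{q\}$ must survive uniform perturbations. As it stands it does not come with a positive margin, because $|F-F(q)|$ tends to $0$ at $q$. We therefore cut out a compact neighborhood $V$ of $q$. Outside its interior $V^\circ$ the condition $F\ne F(q)$ concerns a compact set and is stable; inside $V$ we shall obtain injectivity at the end from \eqref{eq:grad}.

\begin{lemma}\label{lem:step}
Let $F,G$ be admissible discs in $\mathbb{B}_R$. Let $V\subset\mathbb{D}$ be compact and $q\in V^\circ$, with $F\ne F(q)$ on $\overline{\mathbb{D}}\setminus V^\circ$. Let $0<\varepsilon<1$ and $\rho>0$. Then there are an admissible disc $F^+$ in $\mathbb{B}_R$ and maps $\iota,\kappa:\overline{\mathbb{D}}\to\mathbb{D}$ with disjoint images, injective and holomorphic on a neighborhood of $\overline{\mathbb{D}}$, such that: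
\begin{itemize}
\item[(a)] $|F^+\circ\iota-F|<\varepsilon$ on $\overline{\mathbb{D}}$;
\item[(b)] $(1-\varepsilon)g_F\le\iota^*g_{F^+}\le(1+\varepsilon)g_F$ and $(1-\varepsilon)g_G\le\kappa^*g_{F^+}\le(1+\varepsilon)g_G$ on $\overline{\mathbb{D}}$;
\item[(c)] every path in $\overline{\mathbb{D}}$ from $\iota(q)$ to $\partial\mathbb{D}$ has $g_{F^+}$-length greater than $\rho$;
\item[(d)] $F^+\ne F^+(\iota(q))$ on $\overline{\mathbb{D}}\setminus\iota(V^\circ)$;
\item[(e)] $\|T_{\mathbb{D},F^+}-\iota_*T_{\mathbb{D},F}-\kappa_*T_{\mathbb{D},G}\|<\varepsilon$.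
\end{itemize}
\end{lemma}

Properties (a)--(d) suffice for Theorem~\ref{thm:A}. They describe $F^+$ on the two embedded discs and say nothing about the metric on the rest of $\mathbb{D}$, which must be large by (c). Property (e) says that this rest is almost invisible to the spectrum.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!15] (0,0) circle (1);
\fill[gray!15] (3,0) circle (1);
\draw[thick] (0,0) circle (1);
\draw[thick] (3,0) circle (1);
\draw[thick] (1,0)--(2,0);
\draw[dashed] (7.5:1.15) arc (7.5:352.5:1.15) -- (1.86,-0.15) arc (-172.5:172.5:1.15) -- cycle;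
\fill[gray!40] (0,0) circle (0.45);
\fill (0,0) circle (0.03) node[right] {$q$};
\node at (-0.22,0.12) {$V$};
\node at (0,0.72) {$\mathbb{D}$};
\node at (3,0) {$B$};
\node at (1.5,0.4) {$\partial\Omega_i$};
\end{tikzpicture}
\caption{The compact set $K$ consists of the closed unit disc, which carries the old surface $F$, the closed disc $\overline B$ about $3$, which carries the new disc $G$, and the segment $[1,2]$. The dashed curve bounds one of the Jordan domains $\Omega_i$ that shrink to $K$. The set $V$ is the neighborhood of $q$ outside of which the value at $q$ is avoided.}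
\label{fig:K}
\end{figure}

\begin{proof}
Let $B=\{|z-3|<1\}$ and $K=\overline{\mathbb{D}}\cup[1,2]\cup\overline B$ (Figure~\ref{fig:K}). This set is compact and connected, with connected complement and interior $\mathbb{D}\cup B$. Put $G_B(z)=G(z-3)$ and $p=F(q)$.

\medskip\noindent\emph{Step 1: data on $K$.} We place $F$ on $\overline{\mathbb{D}}$, a translate of $G$ on $\overline B$, and on $[1,2]$ a path joining them in $\mathbb{B}_R\setminus\{p\}$. Polynomial approximation of $\Phi$ itself would leave the cone $\mathcal{N}$, so all data are prescribed as spinors, which satisfy no equation.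

The disc $G$ may pass through $p$. But $G(\overline{\mathbb{D}})$ is a compact subset of $\mathbb{B}_R$ of measure zero, so there is a small $w\in\mathbb{R}^3$ with $p\notin G(\overline{\mathbb{D}})+w\subset\mathbb{B}_R$. Let $x_0=F(1)$ and $x_2=G(-1)+w$. Both differ from $p$, the first because $1\in\overline{\mathbb{D}}\setminus V^\circ$. Choose $x_1\in\mathbb{B}_R$ off the line through $x_0,p$ and off the line through $x_2,p$. Then $x_1\neq x_0,x_2$, and the segments $[x_0,x_1]$, $[x_1,x_2]$ lie in $\mathbb{B}_R\setminus\{p\}$.

For $\nu=1,2$ let $v_\nu=2(x_\nu-x_{\nu-1})\ne0$, choose $v_\nu'\perp v_\nu$ with $|v'_\nu|=|v_\nu|$, and put $\xi_\nu=v_\nu+iv_\nu'$. Then $\xi_\nu\cdot\xi_\nu=|v_\nu|^2-|v_\nu'|^2+2iv_\nu\cdot v'_\nu=0$, so $\xi_\nu=\Pi(\alpha_\nu)$ for some $\alpha_\nu\in\mathbb{C}^2\setminus\{0\}$. Lift $\Phi_F$ and $\Phi_{G_B}$ through $\Pi$ to holomorphic maps $(a,b)$ on discs slightly larger than $\mathbb{D}$ and $B$, and let $\alpha_0$, $\alpha_3$ be their values at $1$ and at $2$. Fix paths $\gamma_\nu$ in $\mathbb{C}^2\setminus\{0\}$ from $\alpha_\nu$ to $\alpha_{\nu+1}$,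 $\nu=0,1,2$, and let $C$ bound $|\Pi|$ on them. For $0<\tau<\frac14$ define $(a,b)$ on $[1,2]$ to run through $\gamma_0$ on $[1,1+\tau]$, $\gamma_1$ on $[\frac32,\frac32+\tau]$, $\gamma_2$ on $[2-\tau,2]$, and to equal $\alpha_1$ on $[1+\tau,\frac32]$ and $\alpha_2$ on $[\frac32+\tau,2-\tau]$. Then $(a,b):K\to\mathbb{C}^2\setminus\{0\}$ is continuous and holomorphic in the interior of $K$. Put $\Phi^K=\Pi(a,b)$ and
\[
F^K(z)=F(1)+\operatorname{Re}\int_1^z\Phi^K\,d\zeta\qquad(z\in K),
\]
integrating along the segment from $1$ to $z$ if $z\in\overline{\mathbb{D}}\cup[1,2]$, and along segments from $1$ to $2$ to $z$ if $z\in\overline B$. These paths lie in $K$ and have length at most $3$.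

We have $F^K=F$ on $\overline{\mathbb{D}}$, and $F^K=G_B+w'$ on $\overline B$ with $w'=F^K(2)-G(-1)$. The step function equal to $\xi_1$ on $[1,\frac32]$ and $\xi_2$ on $(\frac32,2]$ would give a parametrization of the two segments, ending at $x_2$. It differs from $\Phi^K$ by at most $2C$ on a set of length $3\tau$. Hence $F^K|_{[1,2]}$ stays within $6C\tau$ of the segments, and $|w'-w|\le6C\tau$. The segments and $G(\overline{\mathbb{D}})+w$ are compact subsets of the open set $\mathbb{B}_R\setminus\{p\}$. Fix $\tau$ so small that
\[
F^K(K)\subset\mathbb{B}_R,\qquad F^K\ne F^K(q)\ \text{ on the compact set }K\setminus V^\circ .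
\]

\medskip\noindent\emph{Step 2: approximation.} By Mergelyan's theorem there are polynomials $(a_k,b_k)\to(a,b)$ uniformly on $K$; on the segment only continuity is required, which is why the neck can follow a prescribed path. Let $\Phi_k=\Pi(a_k,b_k)$ and $F_k(z)=F(1)+\operatorname{Re}\int_1^z\Phi_k\,d\zeta$ on $\mathbb{C}$. The map $F_k$ is a conformal minimal immersion wherever $(a_k,b_k)\ne0$. Since $\Phi_k\to\Phi^K$ uniformly on $K$ and the paths have length at most $3$, also $F_k\to F^K$ uniformly on $K$. Moreover $|(a,b)|$ and $|\Phi^K|$ are bounded below on $K$. Fix $k$ so large that $\widehat F=F_k$ and $\widehat\Phi=\Phi_k$ satisfy: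
\begin{itemize}
\item $\widehat\Phi\neq0$ on $K$, $\widehat F(K)\subset\mathbb{B}_R$, and $\widehat F\ne\widehat F(q)$ on $K\setminus V^\circ$;
\item $|\widehat F-F|<\varepsilon/2$ on $\overline{\mathbb{D}}$, and $1-\frac\varepsilon3\le|\widehat\Phi|^2/|\Phi^K|^2\le1+\frac\varepsilon3$ on $K$;
\item $\|T_{\mathbb{D},\widehat F}-T_{\mathbb{D},F}\|<\varepsilon/8$ and $\|T_{B,\widehat F}-T_{B,G_B}\|<\varepsilon/8$.
\end{itemize}
The last line follows from Lemma~\ref{lem:T}(ii), which bounds both norms by $4R\sup_K|\widehat F-F^K|$; note that $T_{B,G_B+w'}=T_{B,G_B}$.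

\medskip\noindent\emph{Step 3: a thin neck.} We need a disc containing $K$, so thin around the segment that the neck does not contribute to the operator. The complement of $K$ in the Riemann sphere is simply connected; let $\beta$ be a biholomorphic map of $\{1<|\zeta|\le\infty\}$ onto it with $\beta(\infty)=\infty$. Put $\Omega_i=K\cup\beta(\{1<|\zeta|<1+1/i\})$. This is the inside of the analytic Jordan curve $\beta(\{|\zeta|=1+1/i\})$, the closures $\overline{\Omega_i}$ decrease, and $\bigcap_i\overline{\Omega_i}=K$. Let $U$ be the set of $z\in\mathbb{C}$ with $\widehat\Phi(z)\ne0$, $|\widehat F(z)|<R$, and $z\in V^\circ$ or $\widehat F(z)\ne\widehat F(q)$. It is open and contains $K$, so $\overline{\Omega_i}\subset U$ for $i\ge i_0$.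

We claim that
\begin{equation}\label{eq:neck}
\|T_{\Omega_i,\widehat F}-T_{\mathbb{D},\widehat F}-T_{B,\widehat F}\|\to0\qquad(i\to\infty)
\end{equation}
as operators on $H_0^1(\Omega_{i_0})$. The operator $T=T_{\Omega_{i_0},\widehat F}$ is compact by Lemma~\ref{lem:T}(iv), and $T_{\Omega_i,\widehat F}=P_{\Omega_i}TP_{\Omega_i}$. By Lemma~\ref{lem:proj} these converge in norm to $PTP$, where $P$ projects onto $Y=\bigcap_iH_0^1(\Omega_i)$. We show that $Y=H_0^1(\mathbb{D})\oplus H_0^1(B)$; the inclusion $\supset$ holds because $\mathbb{D}\cup B\subset\Omega_i$. Let $u\in Y$, extended by zero to an element of $H^1(\mathbb{C})$. It vanishes almost everywhere outside each $\Omega_i$, hence outside $K$, hence outside $\mathbb{D}\cup B$, since the segment and the two circles have measure zero. Let $\chi$ be smooth with compact support, equal to $1$ near $\overline{\mathbb{D}}$ and to $0$ near $\overline B$. Then $u_1=\chi u\in H^1(\mathbb{C})$ vanishes outside $\mathbb{D}$. The dilates $u_1(z/s)$, $s<1$, are supported in $\overline{\mathbb{D}_s}$, so they lie in $H_0^1(\mathbb{D})$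 by mollification, and they converge to $u_1$ in $H^1(\mathbb{C})$ as $s\to1$. So $u_1\in H_0^1(\mathbb{D})$. The function $u-u_1$ vanishes outside $B$, and dilation about $3$ shows $u-u_1\in H_0^1(B)$. Thus $P=P_{\mathbb{D}}+P_B$. The cross terms $P_{\mathbb{D}}TP_B$ and $P_BTP_{\mathbb{D}}$ vanish because $\mathbb{D}\cap B=\emptyset$, so $PTP=T_{\mathbb{D},\widehat F}+T_{B,\widehat F}$. This proves \eqref{eq:neck}.

Fix $i\ge i_0$ such that the norm in \eqref{eq:neck} is less than $\varepsilon/8$, and put $\Omega=\Omega_i$. Let $h:\Omega\to\mathbb{D}$ be a Riemann map. Since $\partial\Omega$ is an analytic Jordan curve, Schwarz reflection extends $h$ biholomorphically to a neighborhood of $\overline\Omega$. Then $F'=\widehat F\circ h^{-1}$ is an admissible disc in $\mathbb{B}_R$, and $F'\ne F'(h(q))$ on the compact set $\overline{\mathbb{D}}\setminus h(V^\circ)$.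

\medskip\noindent\emph{Step 4: making the surface complete.} Apply Theorem~\ref{thm:ADFL} to $F'$ on $\overline{\mathbb{D}}$ with a small $\varepsilon'\in(0,\varepsilon/2)$, and obtain $\widetilde F$. We take $\varepsilon'$ so small that:
\begin{itemize}
\item $\widetilde F(\overline{\mathbb{D}})\subset\mathbb{B}_R$ and $\widetilde F\ne\widetilde F(h(q))$ on $\overline{\mathbb{D}}\setminus h(V^\circ)$, by compactness;
\item $1-\frac\varepsilon3\le|\Phi_{\widetilde F\circ h}|^2/|\widehat\Phi|^2\le1+\frac\varepsilon3$ on $K$;
\item $\|T_{D,\widetilde F}-T_{D,F'}\|\le4R\varepsilon'<\varepsilon/8$ for every open $D\subset\mathbb{D}$, by Lemma~\ref{lem:T}(ii).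
\end{itemize}
For the second item, $\widetilde F\circ h-\widehat F$ is harmonic on $\Omega$ and bounded by $\varepsilon'$. By \eqref{eq:grad} on discs of radius $\operatorname{dist}(K,\partial\Omega)$, the difference $\Phi_{\widetilde F\circ h}-\widehat\Phi$ is bounded on $K$ by a constant times $\varepsilon'$, while $|\widehat\Phi|$ is bounded below on $K$. The third item is the phenomenon of Example~\ref{ex:wild}: the metric has become complete, and the operator has barely moved.

\medskip\noindent\emph{Step 5: shrinking.} The map $\widetilde F$ is not an immersion up to the boundary, so it cannot serve as input for the next step. We cut it off. By the Hopf--Rinow theorem the closed $g_{\widetilde F}$-ball of radius $\rho$ about $h(q)$ is a compact subset of $\mathbb{D}$. For $s<1$ close to $1$, the disc $\mathbb{D}_s$ contains this ball and the compact set $h(K)$. The spaces $H_0^1(\mathbb{D}_s)$ increase with $s$, their union contains $C_c^\infty(\mathbb{D})$, and $T_{\mathbb{D},F'}$ is compact. By Lemma~\ref{lem:proj} we may fix such an $s$ with $\|T_{\mathbb{D}_s,F'}-T_{\mathbb{D},F'}\|<\varepsilon/8$.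 Put
\[
F^+(z)=\widetilde F(sz),\qquad\iota(z)=h(z)/s,\qquad\kappa(z)=h(z+3)/s .
\]
Then $F^+$ is a conformal minimal immersion of $\mathbb{D}_{1/s}$ with $F^+(\overline{\mathbb{D}})\subset\mathbb{B}_R$, and $\iota,\kappa$ map $\overline{\mathbb{D}}$ into $\mathbb{D}$ with disjoint images.

(a) $F^+\circ\iota=\widetilde F\circ h$, and $|\widetilde F\circ h-F|\le|\widetilde F\circ h-\widehat F|+|\widehat F-F|<\varepsilon$ on $\overline{\mathbb{D}}$.

(b) The metrics $\iota^*g_{F^+}$ and $\kappa^*g_{F^+}$ are $g_{\widetilde F\circ h}$ on $\overline{\mathbb{D}}$ and on $\overline B$. The ratio $|\Phi_{\widetilde F\circ h}|^2/|\Phi^K|^2$ lies between $(1-\frac\varepsilon3)^2\ge1-\varepsilon$ and $(1+\frac\varepsilon3)^2\le1+\varepsilon$, and $\Phi^K$ equals $\Phi_F$ on $\overline{\mathbb{D}}$ and $\Phi_{G_B}$ on $\overline B$.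

(c) Under $z\mapsto sz$ such a path becomes a path from $h(q)$ to $\partial\mathbb{D}_s$, which lies outside the closed ball of radius $\rho$.

(d) If $z\in\overline{\mathbb{D}}\setminus\iota(V^\circ)$, then $sz\in\overline{\mathbb{D}}\setminus h(V^\circ)$, so $\widetilde F(sz)\ne\widetilde F(h(q))$.

(e) Transport by $z\mapsto sz$ turns the three operators into $T_{\mathbb{D}_s,\widetilde F}$, $h_*T_{\mathbb{D},F}$ and $h_*T_{B,G_B}$, which we view on $H_0^1(\mathbb{D})$. Since $T_{\mathbb{D},F'}=h_*T_{\Omega,\widehat F}$ and $h_*$ preserves norms, the norm in (e) is at most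
\begin{align*}
&\|T_{\mathbb{D}_s,\widetilde F}-T_{\mathbb{D}_s,F'}\|+\|T_{\mathbb{D}_s,F'}-T_{\mathbb{D},F'}\|+\|T_{\Omega,\widehat F}-T_{\mathbb{D},\widehat F}-T_{B,\widehat F}\|\\
&\qquad+\|T_{\mathbb{D},\widehat F}-T_{\mathbb{D},F}\|+\|T_{B,\widehat F}-T_{B,G_B}\|<\tfrac58\varepsilon .\qedhere
\end{align*}
\end{proof}

\section{The limit surface}\label{sec:limit}

Let $(G_n)_{n\ge1}$ be admissible discs in $\mathbb{B}_R$. Start with
\[
F_0(z)=\tfrac R2(\operatorname{Re}z,\operatorname{Im}z,0),\qquad q_0=0,\qquad V_0=\{|z|\le\tfrac12\}.
\]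
Suppose that $F_{n-1},V_{n-1},q_{n-1}$ satisfy the hypothesis of Lemma~\ref{lem:step}, as they do for $n=1$. The numbers $d_m=\min_{\overline{\mathbb{D}}\setminus V_m^\circ}|F_m-F_m(q_m)|$, $m\le n-1$, are positive. Put
\begin{equation}\label{eq:eps}
\varepsilon_n=2^{-n-2}\min\{1,\ R/4,\ d_0,\dots,d_{n-1}\}.
\end{equation}
Lemma~\ref{lem:step}, applied to $F_{n-1}$, $G_n$, $\varepsilon_n$ and $\rho=n$, yields $F_n=F^+$, $\iota_n$, $\kappa_n$. Put $V_n=\iota_n(V_{n-1})$ and $q_n=\iota_n(q_{n-1})$. Since $\iota_n$ is a homeomorphism between open sets near $\overline{\mathbb{D}}$, we have $V_n^\circ=\iota_n(V_{n-1}^\circ)$, and (d) is the hypothesis for the next step. The three bounds in \eqref{eq:eps} will preserve, in this order, the metric, the injectivity near $q$, and the margin away from $q$; all use $\sum_{n\ge1}2^{-n-2}=\frac14$.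

Let $M$ be the direct limit of $\mathbb{D}\xrightarrow{\iota_1}\mathbb{D}\xrightarrow{\iota_2}\cdots$, that is, the quotient of $\mathbb{D}\times\{0,1,2,\dots\}$ by the relation generated by $(z,n-1)\sim(\iota_n(z),n)$. The $\iota_n$ are injective, open and holomorphic, so the $n$-th disc maps bijectively onto an open set $D_n\subset M$, these maps form a holomorphic atlas, and $D_0\subset D_1\subset\cdots$ exhaust $M$. Any two points, and any loop, lie in some $D_n$; hence $M$ is Hausdorff, connected and simply connected. The closure $\overline{D_n}$ is the compact subset $\iota_{n+1}(\overline{\mathbb{D}})$ of $D_{n+1}$, and through $\iota_{n+1}$ we regard $F_n$ as a map on $\overline{D_n}$. The $V_n$ and $q_n$ define one set $V\subset D_0$ and one point $q$. The disc $\kappa_n(\mathbb{D})$ defines an open set $B_n\subset D_n\setminus\overline{D_{n-1}}$, which we identify with $\mathbb{D}$ through $\kappa_n$. The $B_n$ are pairwise disjoint, since $B_m\subset D_{n-1}$ for $m<n$.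

\begin{proposition}\label{prop:limit}
The maps $F_n$ converge, uniformly on compact sets with all derivatives, to a complete conformal minimal immersion $F:M\to\mathbb{B}_R$. It satisfies $F^{-1}(F(q))=\{q\}$, it does not factorize via a Riemannian covering, and $g_F\ge\frac14g_{G_n}$ on $B_n$.
\end{proposition}

\begin{proof}
\emph{Convergence.} By (a), $|F_m-F_{m-1}|<\varepsilon_m$ on $\overline{D_{m-1}}$. So $F_m$ converges uniformly on each $\overline{D_n}$ to a map $F$, with $|F-F_n|\le\sum_{m>n}\varepsilon_m$ there. A locally uniform limit of harmonic maps is harmonic, and all derivatives converge locally uniformly by \eqref{eq:grad}. In local coordinates $\Phi_F=\lim\Phi_{F_m}$ satisfies $\Phi_F\cdot\Phi_F=0$. Applying (b) for all $m>n$ and passing to the limit,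
\begin{equation}\label{eq:metric}
g_F\ge\prod_{m>n}(1-\varepsilon_m)\,g_{F_n}\ge\Bigl(1-\sum_{m>n}\varepsilon_m\Bigr)g_{F_n}\ge\tfrac12\,g_{F_n}\quad\text{on }\overline{D_n}.
\end{equation}
So $F$ is a conformal minimal immersion. We have $|F|\le R$, and $|F|^2$ has positive Laplacian, so it has no local maximum; hence $|F|<R$. On $B_n\subset D_n$, \eqref{eq:metric} and (b) give $g_F\ge\frac12(1-\varepsilon_n)g_{G_n}\ge\frac14g_{G_n}$.

\emph{Completeness.} Let $n\ge1$. A path from $q$ that leaves $D_n$ has an initial piece in $\overline{D_n}$ ending on $\partial D_n$. By (c) and \eqref{eq:metric} this piece has $g_F$-length at least $n/\sqrt2$. So every $g_F$-bounded set lies in some compact $\overline{D_n}$, closed bounded sets are compact, and $g_F$ is complete.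

\emph{The fiber over $F(q)$.} Let $x\in D_n\setminus V^\circ$. By \eqref{eq:eps}, $\varepsilon_m\le2^{-m-2}d_n$ for $m>n$, so
\[
|F(x)-F(q)|\ge d_n-2\sum_{m>n}\varepsilon_m\ge d_n-\tfrac12d_n>0 .
\]
It remains to treat $V=\{|z|\le\frac12\}\subset D_0=\mathbb{D}$. The map $f=F-F_0$ is harmonic on $\mathbb{D}$ with $|f|\le\sum_m\varepsilon_m\le R/16$. For a unit vector $e\in\mathbb{R}^3$ and $z\in V$, \eqref{eq:grad} with $s=\frac12$ gives $|\nabla(e\cdot f)(z)|\le R/4$. Since $V$ is convex, $|f(z)-f(z')|\le\frac R4|z-z'|$ on $V$, and therefore $|F(z)-F(z')|\ge(\frac R2-\frac R4)|z-z'|$. So $F$ is injective on $V$, and $F(x)\ne F(q)$ for all $x\ne q$.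

\emph{No factorization.} If $F=\psi\circ\pi$ with $\pi$ a covering with at least two sheets, then $\pi^{-1}(\pi(q))$ has at least two points, and $F$ maps all of them to $\psi(\pi(q))=F(q)$. This contradicts $F^{-1}(F(q))=\{q\}$.
\end{proof}

\begin{remark}
The surface $M$ is biholomorphic to $\mathbb{D}$: it is simply connected and carries the non-constant bounded harmonic map $F$, which excludes the sphere and the plane in the uniformization theorem.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $G_n=G=F_0$ for all $n$. By Proposition~\ref{prop:limit} only $\sigma_{\mathrm{ess}}\ne\emptyset$ remains. Fix $0\ne v\in C_c^\infty(\mathbb{D})$ and let $v_n$ be its copy on $B_n$. The supports are disjoint. By conformal invariance $Q(v_n)=\|\nabla v\|^2$, and $\int v_n^2\,dA_F\ge\frac14\int v^2\,dA_G$. So $Q(v_n)\le C\int v_n^2\,dA_F$ with $C=4\|\nabla v\|^2/\int v^2\,dA_G$, and Lemma~\ref{lem:test} applies.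
\end{proof}

\section{The essential spectrum of the limit}\label{sec:ess}

We show that $T_{M,F}$ differs by a compact operator from the operator of the disjoint union of the discs $G_n$. The point is that the errors in Lemma~\ref{lem:step}(e) are compact and summable in norm, whereas the contributions of the discs are orthogonal and add up only strongly.

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]
Let $F:M\to\mathbb{B}_R$ be the surface of Proposition~\ref{prop:limit} for the given sequence. All operators below act on $H_M$, which contains $H_{D_n}$ and $H_{B_n}$. Let $S_n=T_{D_n,F_n}$, and let $A_n$ be $T_{\mathbb{D},G_n}$ transported to $H_{B_n}$. They are compact by Lemma~\ref{lem:T}(iv) and have norm at most $2R^2$ by Lemma~\ref{lem:T}(i). The operators $E_n=S_n-S_{n-1}-A_n$ are compact and self-adjoint, and $\|E_n\|<\varepsilon_n$ by Lemma~\ref{lem:step}(e). Summing,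
\begin{equation}\label{eq:tele}
S_N=S_0+\sum_{n=1}^NA_n+\sum_{n=1}^NE_n .
\end{equation}
We let $N\to\infty$ in each term. The series $\sum E_n$ converges in norm to a compact self-adjoint operator $E$. The spaces $H_{B_n}$ are mutually orthogonal, so for $u\in H_M$
\[
\Bigl\|\sum_{n=N}^{N'}A_nu\Bigr\|^2=\sum_{n=N}^{N'}\|A_nP_{B_n}u\|^2\le4R^4\sum_{n\ge N}\|P_{B_n}u\|^2\to0 ,
\]
and $\sum A_n$ converges strongly to $A=A_0\oplus\bigoplus_{n\ge1}A_n$, where $A_0$ is the zero operator on the orthogonal complement of $\bigoplus_nH_{B_n}$. Finally, let $u,v\in C_c^\infty(M)$. For large $N$ their supports lie in $D_N$, and the derivatives of $F_N$ converge uniformly on them, so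
\[
\langle S_Nu,v\rangle=\int uv\,dA_{F_N}\longrightarrow\int uv\,dA_F=\langle T_{M,F}u,v\rangle .
\]
Since $\|S_N\|\le2R^2$ and $C_c^\infty(M)$ is dense in $H_M$, $S_N\to T_{M,F}$ weakly. The weak limit of \eqref{eq:tele} is
\[
T_{M,F}=A+(S_0+E),\qquad S_0+E\ \text{compact and self-adjoint}.
\]
By Weyl's theorem $\sigma_{\mathrm{ess}}(T_{M,F})=\sigma_{\mathrm{ess}}(A)$. A compact operator has no essential spectrum in $I=(0,\infty)$, and $\sigma(A_0)$ misses $I$. By Lemma~\ref{lem:sum}, $t>0$ lies in $\sigma_{\mathrm{ess}}(A)$ if and only if $t=\lim t_k$ with $0<t_k\in\sigma(T_{\mathbb{D},G_{n_k}})$ and $1\le n_1<n_2<\cdots$. By Lemma~\ref{lem:T}(iii) for the discs, this means $1/t\in\Sigma(G_\bullet)$. Moreover $\Sigma(G_\bullet)\subset[j_0^2/R^2,\infty)$ by part (1), so every point of $\Sigma(G_\bullet)$ has the form $1/t$ with $t>0$. Lemma~\ref{lem:T}(iii) for $M$ gives $\sigma_{\mathrm{ess}}(-\Delta)=\Sigma(G_\bullet)$.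
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(3)}]
Apply part (2) to the sequences of Example~\ref{ex:flat}. Case (c) gives $\sigma_{\mathrm{ess}}(-\Delta)=[\Lambda,\infty)$ for any $\Lambda\ge j_0^2/R^2$. If $\Lambda=j_0^2/R^2$, part (1) gives $\sigma\subset[\Lambda,\infty)=\sigma_{\mathrm{ess}}\subset\sigma$, so $\sigma=[\Lambda,\infty)$. Case (b) gives $\sigma_{\mathrm{ess}}=\emptyset$, that is, $\inf\sigma_{\mathrm{ess}}=\infty$. Thus every value in $[j_0^2/R^2,\infty]$ is attained by $\inf\sigma_{\mathrm{ess}}$, and no smaller value is possible by part (1). Case (a) gives $\sigma_{\mathrm{ess}}=\mathrm{Spec}(G)$, which for the flat disc of radius $r<R$ is $\{j_{m,l}^2/r^2\}_{m\ge0,\,l\ge1}$.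
\end{proof}

\begin{thebibliography}{9}

\bibitem{ADFL}
A.~Alarc\'on, B.~Drinovec Drnov\v{s}ek, F.~Forstneri\v{c}, F.~J.~L\'opez,
\emph{Every bordered Riemann surface is a complete conformal minimal surface bounded by Jordan curves},
Proc. London Math. Soc. (3) 111 (2015), 851--886.

\bibitem{BJM}
G.~P.~Bessa, L.~P.~Jorge, L.~Mari,
\emph{On the spectrum of bounded immersions},
arXiv:1211.6059 (2012).

\end{thebibliography}
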